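# Sums of squares of random trace-free quadratics: when is the Gram matrix unique?

Throughout, $X=(X_1,\dots,X_n)$ and $\mathbb R[X]_d$ is the space of real forms of degree $d$. Write $v_2(X)$ for the vector of all monomials of degree $2$, and $\hat p$ for the coefficient vector of $p\in\mathbb R[X]_2$, so that $p=\hat p^Tv_2$.

## 1. A single square and its real zeros

A **Gram matrix** of a quartic $f\in\mathbb R[X]_4$ is a symmetric matrix $Y$ with $f=v_2^TYv_2$. The positive semidefinite Gram matrices of $f$ form its **Gram spectrahedron**. If $Y\succeq0$, then $Y=\sum_l\hat p_l\hat p_l^T$ for some vectors $\hat p_l$, and so $f=\sum_lp_l^2$; conversely every sum-of-squares representation gives a positive semidefinite Gram matrix. We say that the sum of squares $f$ is **uniquely representable** if its Gram spectrahedron is one point. Equivalently, any two representations $f=\sum q_i^2=\sum p_j^2$ differ by an orthogonal transformation, after padding with zeros (two matrices of the same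 size with $BB^T=CC^T$ differ by an orthogonal factor on the right).

**Example.** For $n=2$ and $v_2=(X_1^2,X_1X_2,X_2^2)^T$, the identity
$$(X_1^2-X_2^2)^2+(2X_1X_2)^2=(X_1^2+X_2^2)^2$$
gives one quartic the two Gram matrices
$$\begin{pmatrix}1&0&-1\\0&4&0\\-1&0&1\end{pmatrix},\qquad\begin{pmatrix}1&0&1\\0&0&0\\1&0&1\end{pmatrix}.$$
So this sum of two squares is not uniquely representable.

We identify a quadratic form $p=X^TPX$ with its symmetric matrix $P$, and call $p$ **trace-free** if $\operatorname{tr}P=0$. Both forms squared on the left above are trace-free. For one square the answer is always positive.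

**Proposition 0.** If $q\ne0$ is a trace-free quadratic form, then $q^2$ is uniquely representable.

*Proof.* Let $q^2=\sum_lp_l^2$. At a real zero of $q$ all $p_l$ vanish. We claim that a quadratic form $p$ vanishing on the real zeros of $q$ is a multiple of $q$. Write $p(x,y)$ for the polar bilinear form and $p(x)=p(x,x)$. Decompose $\mathbb R^n=V_+\oplus V_-\oplus V_0$ into the spans of eigenvectors of $q$ with positive, negative and zero eigenvalue. Since $q\neq0$ is trace-free, $V_+$ and $V_-$ are both nonzero. Take $u\in V_+$ with $q(u)=1$, $v\in V_-$ with $q(v)=-1$, and $z\in V_0$. For every $s\in\mathbb R$ the points $u\pm v+sz$ are zeros of $q$, hence of $p$. Comparing coefficients of $s$ gives $p(u\pm v)=0$, $p(z,u\pm v)=0$ and $p(z)=0$. Hence $p(u,v)=0$, $p(u)=-p(v)$ and $p(z,u)=p(z,v)=0$. Since $p(u)=-p(v)$ for all such $u,v$, there is a constant $\gamma$ with $p(u)=\gamma$ and $p(v)=-\gamma$ always. Every vector has the form $w=au+bv+z$, and $p(w)=\gamma(a^2-b^2)=\gamma q(w)$.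 This proves the claim.

So $p_l=\gamma_lq$ with $\sum\gamma_l^2=1$, and the Gram matrix is $\sum_l\gamma_l^2\hat q\hat q^T=\hat q\hat q^T$. $\square$

## 2. Many squares without common zeros

Now take several random forms. A quadratic form $q$ is **Gaussian trace-free** if $q=X^T\big(A-\tfrac1n\operatorname{tr}(A)I_n\big)X$, where $A\in\mathbb R^{n\times n}$ has independent standard normal entries. For $n=2$ this is $q=\tfrac12(a_{11}-a_{22})(X_1^2-X_2^2)+(a_{12}+a_{21})X_1X_2$.

Let $q_1,\dots,q_m$ be iid Gaussian trace-free quadratics in $n$ variables, let $p_{n,m}$ be the probability that $\sum_{i=1}^mq_i^2$ is uniquely representable, and let $p_n=p_{n,n}$. (The event is semialgebraic in the coefficients, hence measurable.) The question is a conjecture stated in Alexander Taveira Blomenhofer, "Unique powers-of-forms decompositions from simple Gram spectrahedra", arXiv:2305.06860 (2023): does $p_n\to1$ as $n\to\infty$?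

What changes when one square becomes $n$ squares? The proof of Proposition 0 lives on the common real zeros of the forms, and for $n$ forms there are none. Indeed, the tuples in $n$ complexified trace-free forms having a common zero in $\mathbb P^{n-1}(\mathbb C)$ form a Zariski closed set. For $n\ge2$ the set is not everything: the $n-1$ forms $X_i^2-X_{i+1}^2$ vanish simultaneously only at multiples of $(\pm1,\dots,\pm1)$, where the $n$-th form $X_1X_2$ does not vanish. So almost surely $q_1,\dots,q_n$ have no common nontrivial zero, $f=\sum q_i^2$ is strictly positive, and no $p_l$ in $f=\sum p_l^2$ is forced to vanish anywhere. The argument by zeros stops completely. Nevertheless the conjecture is true.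

**Theorem 1.** $p_n\to1$ as $n\to\infty$.

**Theorem 2.** There are absolute constants $c,c',n_0>0$ with $p_{n,m}\ge1-e^{-c'n^2}$ whenever $n\ge n_0$ and $1\le m\le cn^2$. On the event constructed, every sum of squares of elements of $\operatorname{span}(q_1,\dots,q_m)$ is uniquely representable.

**Theorem 3.** If $n\ge6$ and $m\ge\frac{n^2}6+\frac n2$, then $p_{n,m}=0$.

So the transition happens at $m$ of order exactly $n^2$. One remark will be used twice.

**Monotonicity.** $p_{n,m}$ is nonincreasing in $m$: two different Gram matrices of $\sum_{i\le m}q_i^2$ give two different ones of $\sum_{i\le m+1}q_i^2$, by adding $\hat q_{m+1}\hat q_{m+1}^T$ to both.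

## 3. Linear forms on quartics as certificates

Evaluation at a zero $z$ of all $q_i$ is a linear form $L(g)=g(z)$ on $\mathbb R[X]_4$ with $L(p^2)\ge0$ and $L(q_ip)=0$ for all $p$. The proof of Proposition 0 needs only such linear forms, and they need not be evaluations.

**Lemma 1.** Let $q_1,\dots,q_m$ be a basis of $U\subset\mathbb R[X]_2$. Suppose

1. the products $q_iq_j$ ($i\le j$) are linearly independent;
2. there is a linear form $L$ on $\mathbb R[X]_4$ with $L(qp)=0$ for $q\in U$, $p\in\mathbb R[X]_2$, and $L(p^2)>0$ for $p\notin U$.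

Then every sum of squares of elements of $U$ is uniquely representable.

*Proof.* Let $f$ be such a sum; then $L(f)=0$. Let $Y\succeq0$ be a Gram matrix of $f$ and write $Y=\sum_l\hat p_l\hat p_l^T$, so $f=\sum p_l^2$ and $\sum_lL(p_l^2)=0$. All summands are $\ge0$, so all are $0$, so all $p_l$ lie in $U$. Hence $Y=\sum_{i,j}a_{ij}\hat q_i\hat q_j^T$ with $a$ symmetric, and $f=\sum a_{ij}q_iq_j$. By condition 1, $f$ determines $a$, hence $Y$. $\square$

## 4. Quadratics whose multiples fill all quartics: Theorem 3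

The form $L$ in Lemma 1 must vanish on $\sum_iq_i\mathbb R[X]_2$. If this space is all of $\mathbb R[X]_4$, no $L$ can exist; we show that uniqueness then really fails.

**Lemma 2.** Let $n\ge2$ and suppose $I_4:=\sum_{i\le m}q_i\mathbb R[X]_2=\mathbb R[X]_4$. Then $f=\sum_{i\le m}q_i^2$ has infinitely many positive semidefinite Gram matrices.

*Proof.* Let $\Sigma$ be the cone of sums of squares of quadratic forms. Every quartic monomial is a product of two quadratics, hence by polarization a combination of squares, so $\Sigma$ spans $\mathbb R[X]_4$ and has nonempty interior. If $f$ were a boundary point, a supporting hyperplane would give a linear form $L\ne0$ with $L\ge0$ on $\Sigma$ and $L(f)=0$. Then $L(q_i^2)=0$ for all $i$. The bilinear form $(p,r)\mapsto L(pr)$ is positive semidefinite, so by Cauchy–Schwarz $L(q_ip)=0$ for all $p\in\mathbb R[X]_2$. So $L$ vanishes on $I_4=\mathbb R[X]_4$, a contradiction.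

So $f$ is interior, and $f-\lambda\sum_\mu\mu^2\in\Sigma$ for some $\lambda>0$, where $\mu$ runs over the monomials of degree $2$. Hence $f$ has a Gram matrix $Y\succeq\lambda I$. Let $Y_0\ne0$ be the symmetric matrix with $v_2^TY_0v_2=X_1^2\cdot X_2^2-(X_1X_2)^2=0$, having entries $\frac12$ at the two positions $(X_1^2,X_2^2)$ and $-1$ at $(X_1X_2,X_1X_2)$. Then $Y+sY_0$ is a positive semidefinite Gram matrix of $f$ for all small $s$. $\square$

For $n=m=2$ this applies almost surely: the span of $q_1,q_2$ is then that of $X_1^2-X_2^2$ and $X_1X_2$. The multiples of $X_1X_2$ contain $X_1^3X_2,X_1^2X_2^2,X_1X_2^3$, and the multiples of $X_1^2-X_2^2$ add $X_1^4$ and $X_2^4$. So $p_2=0$, and the conjecture is really about large $n$.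

*Proof of Theorem 3.* **Step 1: few forms that fill $\mathbb R[X]_4$.** Split $\{1,\dots,n\}$ into three classes of sizes $n_1,n_2,n_3$ as equal as possible; each is $\ge2$ since $n\ge6$. Take the trace-free forms $X_iX_j$ ($i\ne j$ in one class) and $X_i^2-X_{i+1}^2$ ($1\le i<n$). For $n=3k,3k+1,3k+2$ the sum $\sum n_a^2$ is $3k^2$, $3k^2+2k+1$, $3k^2+4k+2$ respectively, so it is at most $\frac{n^2+2}3$. The number of forms is
$$m_0=n-1+\sum_a\binom{n_a}2\le n-1+\frac12\Big(\frac{n^2+2}3-n\Big)\le\frac{n^2}6+\frac n2 .$$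
We claim $I_4=\mathbb R[X]_4$. Work modulo $I_4$; since each $X_i^2-X_l^2$ is in the span of our forms, $X_i^2$ may be replaced by $X_l^2$ in any quartic monomial.

- A product of four distinct variables contains two from one class, so it is $\equiv0$.
- $X_i^2X_jX_k$ with $j\ne k$ and $i$ arbitrary: if $j,k$ are in one class it is $\equiv0$. Otherwise choose $l\ne j$ in the class of $j$; then $X_i^2X_jX_k\equiv X_l^2X_jX_k=(X_lX_j)(X_lX_k)\equiv0$.
- $X_i^2X_j^2$ with $i=j$ allowed: it is $\equiv X_k^2X_l^2=(X_kX_l)^2\equiv0$ for any $k\ne l$ in one class.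

These are all quartic monomials.

**Step 2: from one tuple to almost all.** Surjectivity of $(p_i)\mapsto\sum q_ip_i$ from $\mathbb R[X]_2^{m_0}$ to $\mathbb R[X]_4$ means that some maximal minor, a polynomial in the coefficients of $(q_1,\dots,q_{m_0})$, is nonzero. By Step 1 one of these polynomials is not identically zero on tuples of trace-free forms, so its zero set has measure zero. Hence $I_4=\mathbb R[X]_4$ almost surely for Gaussian $q_i$, and $p_{n,m_0}=0$ by Lemma 2. By monotonicity $p_{n,m}=0$ for all $m\ge m_0$. $\blacksquare$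

## 5. Second-order operators and the equation $MR=2Q$

We now construct $L$ when $m$ is not too large.

**Notation.** $S$ is the space of real symmetric $n\times n$ matrices with $\langle A,B\rangle=\operatorname{tr}AB$ and Frobenius norm $|\cdot|$; the same letters serve for $\mathbb R^{n\times n}$ with $\langle A,B\rangle=\operatorname{tr}A^TB$. $\|\cdot\|_\infty$ is the operator norm of a matrix. $S_0=\{P\in S:\operatorname{tr}P=0\}$, $N=\dim S=\frac{n(n+1)}2$, $D=\dim S_0=N-1$; for $n\ge2$, $\frac{n^2}2\le D\le n^2$. For $R=(R_1,\dots,R_m)\in S^m$ put $\|R\|=(\sum|R_i|^2)^{1/2}$, $R_u=\sum u_iR_i$ for $u\in\mathbb R^m$, and $\|R\|_{op}=\sup_{|u|=1}|R_u|$. Then $\sum_i\langle R_i,W\rangle^2=\sup_{|u|=1}\langle R_u,W\rangle^2\le\|R\|_{op}^2|W|^2$.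

### 5.1 The product $\odot$

For $A,B\in S$ define a linear map $A\odot B:S\to S$ by
$$(A\odot B)P=\langle A,P\rangle B+\langle B,P\rangle A+2(APB+BPA).\tag{1}$$
Transposing inside traces shows that it is symmetric. With $a(\partial)=\sum A_{ij}\partial_i\partial_j$ and $b(\partial)=\sum B_{ij}\partial_i\partial_j$ we have
$$a(\partial)b(\partial)(pr)=4\langle P,(A\odot B)R\rangle .\tag{2}$$
Indeed, if $F_{ijkl}$ is the symmetric tensor of a quartic, then $\partial_i\partial_j\partial_k\partial_l$ of the quartic is $24F_{ijkl}$. For $pr$ the tensor is the average of the six terms in which $P$ takes two of the four positions and $R$ the other two. Pairing with $A_{ij}B_{kl}$, the position pair $ij$ gives $\langle A,P\rangle\langle B,R\rangle$, the pair $kl$ gives $\langle B,P\rangle\langle A,R\rangle$, and each of the four mixed pairs gives $\operatorname{tr}(APBR)$; for example $\sum A_{ij}B_{kl}P_{ik}R_{jl}=\operatorname{tr}(ARBP)=\operatorname{tr}(APBR)$ by transposition. So the left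 side is $4(\langle A,P\rangle\langle B,R\rangle+\langle A,R\rangle\langle B,P\rangle)+16\operatorname{tr}(APBR)$. The right side is the same, since $\operatorname{tr}(PARB)=\operatorname{tr}(PBRA)=\operatorname{tr}(APBR)$.

Say that a linear map $T:S\to S$ **comes from** the linear form $L$ on quartics if $L(pr)=\langle P,TR\rangle$ for all $p,r$. By (2), $A\odot B$ comes from $L_{A,B}=\frac14a(\partial)b(\partial)$.

**Examples.** If $A=B=zz^T$, then $\langle P,(A\odot A)P\rangle=2p(z)^2+4p(z)^2=6p(z)^2$: up to a factor this is evaluation at $z$. If $A=B=I$, put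
$$T_0:=\tfrac12I\odot I,\qquad T_0P=2P+\operatorname{tr}(P)I .$$
$T_0$ is positive definite, and on $S_0$ it is twice the identity. This is where trace-freeness enters.

### 5.2 A first guess and its defect

Let $Q=(Q_1,\dots,Q_m)$ be an orthonormal system in $S_0$ with span $U$, and $P_U$ the orthogonal projection onto $U$. We need a symmetric $T$, coming from some $L$, with $TQ_j=0$ for all $j$ and $T$ positive definite on $U^\perp$ (the complement in $S$). Starting from $T_0$, the sensible first correction is $T_0-\sum_iQ_i\odot Q_i$. With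
$$\Psi(P)=\sum_iQ_iPQ_i$$
we have $\sum_i(Q_i\odot Q_i)P=2P_UP+4\Psi(P)$. So on $S_0$ the guess equals $2(1-P_U)-4\Psi$, which looks right if $\Psi$ is small. But it sends $Q_j$ to $-4\Psi(Q_j)$, and Lemma 1 needs exactly $0$. For $m=1$ the defect is $-4Q^3\ne0$. We therefore look for $R\in S^m$ near $Q$ such that $T_0-T_R$, where $T_R=\sum_iQ_i\odot R_i$, kills every $Q_j$ exactly. This is a linear system for $R$.

### 5.3 The linear system

For $R\in S^m$ put $(MR)_j=T_RQ_j$. By (1) and orthonormality,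
$$M=J+2\mathcal N,\qquad(JR)_j=R_j+\sum_i\langle R_i,Q_j\rangle Q_i,\qquad\mathcal N(R)_j=\sum_i(Q_iQ_jR_i+R_iQ_jQ_i).\tag{3}$$
Since $T_0Q_j=2Q_j$, we want $MR=2Q$. The system has trivial directions: let
$$H=\{R\in S^m:\langle R_i,Q_j\rangle=\langle R_j,Q_i\rangle\ \forall i,j\},\qquad H^\perp=\Big\{R_i=\sum_ja_{ij}Q_j:\ a^T=-a\Big\}.$$
(The functional $R\mapsto\langle R_i,Q_j\rangle-\langle R_j,Q_i\rangle$ is the inner product with the tuple having $Q_j$ in slot $i$ and $-Q_i$ in slot $j$.) For $m=1$, $H=S$. For $m=2$, $H^\perp$ is spanned by $(Q_2,-Q_1)$, which expresses $q_1q_2-q_2q_1=0$.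

**Symmetry.** Write $g=\sum q_ir_i$ and $g'=\sum q_jr_j'$. By (2),
$$\langle R',MR\rangle=\sum_{i,j}\langle R_j',(Q_i\odot R_i)Q_j\rangle=\tfrac14\,g(\partial)g'.\tag{4}$$
The pairing $g(\partial)g'$ on quartics is symmetric, so $M$ is symmetric. If $R\in H^\perp$, then $g=\sum a_{ij}q_iq_j=0$, so $MR=0$. Next, $\langle R',JR\rangle=\sum\langle R'_j,R_j\rangle+\sum_{i,j}\langle R_i,Q_j\rangle\langle R_j',Q_i\rangle$ is symmetric, and for $R_i=\sum_ka_{ik}Q_k$ with $a$ antisymmetric, $(JR)_j=\sum_i(a_{ji}+a_{ij})Q_i=0$. Hence $J$, $M$ and $\mathcal N=\frac12(M-J)$ are symmetric, kill $H^\perp$, and so map into $H$. On $H$, $\sum_i\langle R_i,Q_j\rangle Q_i=P_UR_j$, so $(JR)_j=R_j+P_UR_j$ and $J\ge1$ on $H$.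

**Three size parameters.** Define

- $\beta=\|B_Q\|$, where $B_Q$ acts on $\mathbb R^m\otimes\mathbb R^n$ with $(j,i)$ block $Q_iQ_j$;
- $\kappa=\sup_{|u|=1}\|Q_u\|_\infty$;
- $\psi=\|\Psi|_{S_0}\|_{S_0\to S}$ (Frobenius norms on both sides).

For $m=1$: $\kappa=\|Q\|_\infty$, $\beta=\|Q\|_\infty^2$, and $\Psi(P)=QPQ$. The stack over $j$ of $\sum_iQ_iQ_jR_i$ is $B_Q$ times the stack of the $R_i$, and $R_iQ_jQ_i=(Q_iQ_jR_i)^T$. Hence
$$\|\mathcal NR\|\le2\beta\|R\|,\qquad J+2t\mathcal N\ge1-4\beta\ \text{ on }H\quad(0\le t\le1).\tag{5}$$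

**A sandwich inequality.** For $P,P'\in S$ with eigenpairs $(\lambda_k,e_k)$ and $(\mu_l,e'_l)$, $\sum_i|PR_iP'|^2=\sum_{k,l}\lambda_k^2\mu_l^2\sum_i(e_k^TR_ie'_l)^2$. Moreover $\sum_i(e^TR_ie')^2\le\|R\|_{op}^2$ for unit vectors, because $e^TR_ie'=\langle R_i,W\rangle$ with $W$ the symmetric part of $e'e^T$, $|W|\le1$. Also $\sum_i(e^TQ_ie')^2=\sup_{|u|=1}(e^TQ_ue')^2\le\kappa^2$. So
$$\sum_i|PR_iP'|^2\le|P|^2|P'|^2\|R\|_{op}^2,\qquad\sum_i|PQ_iP'|^2\le|P|^2|P'|^2\kappa^2.\tag{6}$$
The second inequality holds for any tuple $y=(y_i)$ in place of $Q$, with $\kappa_y:=\sup_{|u|=1}\|y_u\|_\infty$.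

**Lemma 3.** Let $\beta\le\frac18$. Then condition 1 of Lemma 1 holds for $q_i=X^TQ_iX$. There is a unique $R\in H$ with $MR=2Q$; with $\delta=R-Q$ we have $\|\delta\|\le8\beta\sqrt m$. The operator $T=T_0-T_R$ comes from a linear form $L$ on quartics and $TQ_j=0$ for all $j$. For $P\in U^\perp$,
$$\langle P,TP\rangle=2|P|^2+(\operatorname{tr}P)^2-4\langle P,\Psi P\rangle-4\sum_i\operatorname{tr}(PQ_iP\delta_i).\tag{7}$$
If $\langle P,TP\rangle>0$ for all $0\ne P\in U^\perp$, then condition 2 of Lemma 1 holds.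

*Proof.* By (5), $M\ge\frac12$ on $H$, so $M$ is invertible there. If $\sum a_{ij}q_iq_j=0$ with $a$ symmetric, then $R_i=\sum_ja_{ij}Q_j$ defines an element of $H$ (since $\langle R_i,Q_j\rangle=a_{ij}$) with $g=0$ in (4), so $MR=0$, $R=0$ and $a=0$. This is condition 1. Next, $Q\in H$ and $JQ=2Q$, so $MQ=2Q+2\mathcal NQ$. Hence $R$ exists uniquely in $H$, $M\delta=-2\mathcal NQ$, and $\|\delta\|\le2\cdot2\cdot2\beta\|Q\|=8\beta\sqrt m$. The operator $T$ comes from $L=\frac12L_{I,I}-\sum L_{Q_i,R_i}$. As $\operatorname{tr}Q_j=0$, $TQ_j=2Q_j-(MR)_j=0$. By (1), $\langle P,(A\odot B)P\rangle=2\langle A,P\rangle\langle B,P\rangle+4\operatorname{tr}(PAPB)$. For $A=Q_i$, $B=R_i=Q_i+\delta_i$ and $P\in U^\perp$ the first term vanishes, and (7) follows. Finally $T$ is symmetric and kills $U$, so $L(qp)=\langle TQ_q,P\rangle=0$ when $q\in U$ has matrix $Q_q$. If $P=P_1+P_2$ with $P_1\in U$ and $0\ne P_2\in U^\perp$, then $L(p^2)=\langle P_2,TP_2\rangle>0$. $\square$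

**The system by hand for $m=1$.** Let $|Q|=1$, $Q=\operatorname{diag}(\lambda_k)$. Try $R=\operatorname{diag}(r_k)$ and $s=\langle R,Q\rangle$. Then $MR=2Q$ reads $(1+4\lambda_k^2)r_k+s\lambda_k=2\lambda_k$, so $r_k=(2-s)\lambda_k/(1+4\lambda_k^2)$. With $\sigma=\sum\lambda_k^2/(1+4\lambda_k^2)>0$, consistency is $s=(2-s)\sigma$, so $2-s=2/(1+\sigma)\in(0,2)$. As in Lemma 3, for $P\perp Q$,
$$\langle P,TP\rangle=(\operatorname{tr}P)^2+\sum_{k,l}P_{kl}^2\big(2-2(\lambda_kr_l+\lambda_lr_k)\big).$$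
Since $|\lambda|/(1+4\lambda^2)\le\frac14$ and $|\lambda_k|\le1$, $\lambda_kr_l+\lambda_lr_k\le(2-s)\frac{|\lambda_k|+|\lambda_l|}4\le\frac{2-s}2<1$. So $\langle P,TP\rangle>0$ for $P\ne0$, and Lemma 1 (condition 1 is trivial for $m=1$) proves Proposition 0 again for every $n\ge2$, without any zeros.

By Lemma 3, two things remain: bound $\kappa,\beta,\psi$ for random $Q$, and show that (7) is positive.

## 6. Gaussian estimates for $\kappa$, $\psi$, $\beta$

In this section $2\le m\le D$. $C$ denotes absolute constants that may change from line to line.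

**The law of $Q$.** The symmetric trace-free matrix of a Gaussian trace-free $q$ is the orthogonal projection to $S_0$ of a standard Gaussian in $\mathbb R^{n\times n}$, hence a standard Gaussian vector of $S_0$. So $q_i\leftrightarrow G_i$ with $G_1,\dots,G_m$ iid standard Gaussian in $S_0$. Let $\Gamma=(\langle G_i,G_j\rangle)$, almost surely invertible, and $Q_i=\sum_j(\Gamma^{-1/2})_{ij}G_j$, an orthonormal basis of $U=\operatorname{span}(q_i)$. In an orthonormal basis of $S_0$, $G$ is a $D\times m$ matrix with columns $G_i$, and $G=Q\Gamma^{1/2}$. Clearly $E\Gamma=D\cdot I$.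

$Q$ and $\Gamma$ are independent. Indeed, replacing $G_i$ by $OG_i$ with $O$ orthogonal on $S_0$ changes $Q$ to $OQ$ and fixes $\Gamma$. Take $O$ Haar distributed and independent of $G$; then $(OQ,\Gamma)$ has the law of $(Q,\Gamma)$. Conditionally on $(Q,\Gamma)$, the law of $OQ$ is the invariant law on orthonormal $m$-frames, which does not depend on $(Q,\Gamma)$. So $OQ$ is independent of $\Gamma$.

**Tools.** The unit sphere in dimension $d$ has $\frac14$-nets of size $\le9^d$ and $\frac12$-nets of size $\le5^d$. With $\frac14$-nets, $\|A\|\le2\max|e^TAe|$ for symmetric $A$ and $\|A\|\le2\max|\langle P',AP\rangle|$ for bilinear forms; for a function that is a norm of a linear expression in $u$, the supremum over $|u|=1$ is at most twice the maximum over a $\frac12$-net. For $K$ centered Gaussians of standard deviation $\le s$, $E\max|g_k|\le s\sqrt{2\log(2K)}$.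

**(a)** By Davidson–Szarek (*Local operator theory, random matrices and Banach spaces*, 2001, Thm II.13), $P(s_{\min}(G)<\sqrt D-\sqrt m-t)\le e^{-t^2/2}$ and $Es_{\max}(G)\le\sqrt D+\sqrt m$. As $s_{\max}$ is $1$-Lipschitz, the Gaussian Poincaré inequality gives $\operatorname{Var}(s_{\max})\le1$, so $E\|\Gamma\|=Es_{\max}^2\le(\sqrt D+\sqrt m)^2+1\le5D$.

**(b)** Let $\kappa_G=\sup_{|u|=1}\|G_u\|_\infty$. It is at most $4\max|e^TG_ue|$ over $9^n5^m$ pairs, and each $e^TG_ue=\langle G_u,ee^T\rangle$ is Gaussian of variance $\le1$. So $E\kappa_G\le C\sqrt{n+m}$. Since $Q_u=G_{\Gamma^{-1/2}u}$, $\kappa\le\|\Gamma^{-1/2}\|\kappa_G$.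

**(c)** For a standard normal $g$, $Ee^{g^2/4}=\sqrt2$, so for $K$ Gaussians of variance $\le1$, Jensen gives $E\max g_k^2\le4\log(\sqrt2K)$. With a $\frac14$-net for each $G_j$, $E\max_j\|G_j\|_\infty^2\le16\log(\sqrt2\,m9^n)\le Cn$ (recall $m\le n^2$).

**(d)** For an orthonormal basis $(F_k)$ of $S_0$ and every $A\in\mathbb R^{n\times n}$,
$$\sum_kF_kAF_k=\tfrac12\big(A^T+\operatorname{tr}(A)I\big)-\tfrac1nA,\qquad\sum_kF_k^2=\Big(\frac{n+1}2-\frac1n\Big)I.\tag{8}$$
For a basis of $S$ the sum equals $E[WAW]$ with $W$ standard Gaussian in $S$. There $E[W_{ab}W_{cd}]=\frac12(\delta_{ac}\delta_{bd}+\delta_{ad}\delta_{bc})$, so $E[WAW]_{ad}=\frac12(A_{da}+\delta_{ad}\operatorname{tr}A)$. Removing the basis vector $I/\sqrt n$ subtracts $A/n$. The second identity is the case $A=I$.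

**Lemma 4.** $E\psi\le C\sqrt{n+m}/n$.

*Proof.* **Step 1: pass from $Q$ to $G$.** Let $\Psi_G(P)=\sum G_iPG_i$. As $\sum_iG_i\otimes G_i=\sum_{j,k}\Gamma_{jk}Q_j\otimes Q_k$ and $\Gamma$ is independent of $Q$ with mean $D\cdot I$, $E[\Psi_G|Q]=D\Psi$. By Jensen $E\psi\le\frac1DE\|\Psi_G|_{S_0}\|$.

**Step 2: center and symmetrize.** By (8), $E\Psi_G$ acts on $S_0$ as $m(\frac12-\frac1n)$, of norm $\le m/2$. Let $G'$ be an independent copy, $x=(G-G')/\sqrt2$, $y=(G+G')/\sqrt2$; these are independent and standard. Jensen gives $E\|(\Psi_G-E\Psi_G)|_{S_0}\|\le E\|(\Psi_G-\Psi_{G'})|_{S_0}\|$, and inserting $G=(y+x)/\sqrt2$, $G'=(y-x)/\sqrt2$,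
$$(\Psi_G-\Psi_{G'})(P)=\sum_i(x_iPy_i+y_iPx_i).$$

**Step 3: condition on $y$.** For unit $P\in S_0,P'\in S$, transposition shows that $\langle P',\sum(x_iPy_i+y_iPx_i)\rangle=2\sum\operatorname{tr}(P'x_iPy_i)$. Given $y$ it is Gaussian in $x$ with standard deviation $\le2(\sum|Py_iP'|^2)^{1/2}\le2\kappa_y$ by (6). A union over at most $9^{2N}$ pairs of $\frac14$-nets bounds the expected norm by $Cn\,E\kappa_y\le Cn\sqrt{n+m}$ by (b).

In total $E\|\Psi_G|_{S_0}\|\le\frac m2+Cn\sqrt{n+m}$. Divide by $D\ge n^2/2$ and use $m/n^2\le\sqrt m/n$. $\square$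

**Lemma 5.** Let $B_G$ have $(j,i)$ block $G_iG_j$. Then $\beta\le\|\Gamma^{-1}\|\,\|B_G\|$ and $E\|B_G\|\le Cn\sqrt{m\log n}$. In fact $E\|B_G\|\le Cn\sqrt m$ (needed only in Section 8).

*Proof.* **Step 1: reduce to $B_G$.** Comparing blocks, $B_Q=(\Gamma^{-1/2}\otimes I)B_G(\Gamma^{-1/2}\otimes I)$, which gives the first claim.

**Step 2: a crude deterministic bound $\|B_G\|\le\|\Gamma\|$,** valid for any tuple. For $w,z\in\mathbb R^m\otimes\mathbb R^n$,
$$w^TB_Gz=\sum_{a,b,c}\Big(\sum_i(G_i)_{ac}z_{ib}\Big)\Big(\sum_j(G_j)_{cb}w_{ja}\Big).$$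
The squared sum of the first factors is $\sum_b|\sum_iz_{ib}G_i|^2\le\|\Gamma\||z|^2$, and similarly for the second factors; apply Cauchy–Schwarz. Note also that $B_G$ is symmetric.

**Step 3: decouple.** The block-diagonal part of $B_G$ has blocks $G_i^2$, hence norm $\max\|G_i\|_\infty^2$, with expectation $\le Cn$ by (c). For iid uniform $\eta_i\in\{0,1\}$, $E[\eta_i(1-\eta_j)]=\frac14$ when $i\ne j$, so the off-diagonal part is $4E_\eta\sum_{i\ne j}\eta_i(1-\eta_j)E_{ji}\otimes G_iG_j$. Its expected norm is at most $4\max_IE\|X_I\|$, where $X_I=\sum_{i\in I,j\notin I}E_{ji}\otimes G_iG_j$.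

**Step 4: matrix variance.** Condition on $(G_j)_{j\notin I}$ and let $\mathbf G=\sum_{j\notin I}e_j\otimes G_j$, an $mn\times n$ matrix. Expanding $G_i=\sum_k\gamma_{ik}F_k$ with $\gamma_{ik}$ iid standard normal, $X_I=\sum_{i\in I,k}\gamma_{ik}A_{ik}$ with $A_{ik}=(I\otimes F_k)\mathbf G(e_i^T\otimes I)$. The $(j,j')$ block of $\sum_k(I\otimes F_k)\mathbf G\mathbf G^T(I\otimes F_k)$ is $\sum_kF_kG_jG_{j'}F_k=\frac12(G_{j'}G_j+\langle G_j,G_{j'}\rangle I)-\frac1nG_jG_{j'}$ by (8). Hence, using Step 2 for the tuple $(G_j)_{j\notin I}$,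
$$\sum A_{ik}A_{ik}^T=|I|\Big(\tfrac12\Gamma_{I^c}\otimes I+\tfrac12B_{G_{I^c}}-\tfrac1n\mathbf G\mathbf G^T\Big)\preceq m\|\Gamma\|\,I,$$
$$\sum A_{ik}^TA_{ik}=\operatorname{diag}(1_I)\otimes\Big(\frac{n+1}2-\frac1n\Big)\sum_{j\notin I}G_j^2\preceq\frac{n+1}2\,m\max_j\|G_j\|_\infty^2\,I.$$
Let $\sigma^2$ be the maximum of the two norms. By (a) and (c), $E\sigma^2\le5mD+Cmn^2\le Cmn^2$.

**Step 5: the bound with a logarithm.** The matrix Gaussian series bound (Tropp, *An Introduction to Matrix Concentration Inequalities*, 2015, Thm 4.1.1) gives, conditionally, an expected norm $\le\sqrt{2\sigma^2\log(2mn)}$. Taking expectations and using Jensen, $E\|X_I\|\le Cn\sqrt{m\log n}$.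

**Step 6: removing the logarithm.** By Bandeira–Boedihardjo–van Handel (*Matrix concentration inequalities and free probability*, Invent. Math. 234 (2023), Cor. 2.2, together with $\|X_{\rm free}\|\le2\sigma$), a centered self-adjoint Gaussian $d\times d$ matrix satisfies $E\|X\|\le2\sigma+Cv^{1/2}\sigma^{1/2}(\log d)^{3/4}$ with $v^2=\|\operatorname{Cov}(X)\|$. Apply it conditionally to the self-adjoint matrix with off-diagonal blocks $X_I$ and $X_I^T$. This keeps $\sigma$. A test matrix with off-diagonal blocks $W_{12},W_{21}$ pairs with it as $W_{12}+W_{21}^T$ pairs with $X_I$, and $|W_{12}+W_{21}^T|^2\le2(|W_{12}|^2+|W_{21}|^2)$, so $v^2$ grows by at most a factor $2$. For $W$ with blocks $W_{ji}$ and unit Frobenius norm, $\langle W,X_I\rangle=\sum_{i\in I}\langle G_i,\sum_{j\notin I}W_{ji}G_j\rangle$, so its conditional variance is at most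
$$\sum_i\Big|\sum_jW_{ji}G_j\Big|^2\le\|\mathbf G\|_\infty^2=\Big\|\sum_{j\notin I}G_j^2\Big\|_\infty\le m\max_j\|G_j\|_\infty^2 .$$
Thus $Ev^2\le Cmn$. By Cauchy–Schwarz and Jensen, $E[v^{1/2}\sigma^{1/2}]\le(Ev^2)^{1/4}(E\sigma^2)^{1/4}$, so
$$E\|X_I\|\le Cn\sqrt m+C(mn)^{1/4}(mn^2)^{1/4}(\log2mn)^{3/4}\le Cn\sqrt m,$$
because the second term is $C\sqrt m\,n^{3/4}(\log2mn)^{3/4}$. $\square$

## 7. $n$ squares: proof of Theorem 1

Let $m=n\to\infty$.

**Step 1: sizes.** By (a) with $t=\sqrt D/4$, and $n\le D/16$ for $n\ge32$, we have $s_{\min}(G)\ge\frac12\sqrt D$, that is, $\|\Gamma^{-1}\|\le4/D$, with probability $\to1$. With (b), Lemmas 4 and 5 and Markov's inequality,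
$$\kappa=O_P(n^{-1/2}),\qquad\psi=O_P(n^{-1/2}),\qquad\beta=O_P\big(\sqrt{\log n/n}\big).$$
Hence $\kappa\beta\sqrt n=O_P(\sqrt{\log n/n})$, and with probability $\to1$: $\beta\le\frac18$, $8\psi\le\frac12$ and $32\kappa\beta\sqrt n\le\frac12$.

**Step 2: positivity.** On this event let $P\in U^\perp$, $|P|=1$, and write $P=P_0+\alpha I/\sqrt n$ with $P_0\in S_0$, $|P_0|^2+\alpha^2=1$. $\Psi$ is symmetric, and $\langle I,\Psi I\rangle=\sum|Q_i|^2=m$. So
$$\langle P,\Psi P\rangle\le\psi\big(|P_0|^2+2|\alpha||P_0|\big)+\alpha^2\frac mn\le2\psi+\alpha^2\frac mn.\tag{9}$$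
By (6) and Lemma 3, $|\sum_i\operatorname{tr}(PQ_iP\delta_i)|\le\kappa\|\delta\|\le8\kappa\beta\sqrt m$. Since $(\operatorname{tr}P)^2=\alpha^2n$, (7) gives for $n\ge4$
$$\langle P,TP\rangle\ge2-8\psi-32\kappa\beta\sqrt n+\alpha^2(n-4)\ge1>0.$$
Lemmas 3 and 1 give unique representability, so $p_n\to1$. $\blacksquare$

**Where this argument stops.** For $m\ge n$ the same estimates give $\kappa$ and $\psi$ of order at most $\sqrt m/n$ and, in the log-free form, $\beta$ of order at most $\sqrt m/n$. These stay small for all $m\le cn^2$. The weak term is $32\kappa\beta\sqrt m$, which we control only by a multiple of $m^{3/2}/n^2$, and this is small only when $m$ is much smaller than $n^{4/3}$. The loss is in $|\sum_i\operatorname{tr}(PQ_iP\delta_i)|\le\kappa\|\delta\|$: here $\|\delta\|$ is the Frobenius norm of the whole tuple, which we know only to be of order $\sqrt m\cdot\sqrt m/n$. What we need instead is the operator norm of $P\mapsto\sum(Q_iP\delta_i+\delta_iPQ_i)$.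

## 8. Order $n^2$ squares: proof of Theorem 2

### 8.1 Setting, and the circle to be broken

It suffices to treat $m=\lfloor cn^2\rfloor$ for a small absolute $c$ and $n\ge n_0$: for smaller $m$ the span of $q_1,\dots,q_m$ lies in that of $q_1,\dots,q_{\lfloor cn^2\rfloor}$, so the same event serves. Put
$$\varepsilon=\sqrt{m/D}.$$
For $n$ large (depending on $c$), $\sqrt{c/2}\le\sqrt m/n\le\varepsilon\le\sqrt{2c}$ and $m\ge n$.

**Base event.** There is an absolute $C_0\ge1$ such that for all $c$ with $\sqrt{2c}\le\frac18$ and all $n\ge n_1(c)$, with probability at least $0.9$,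
$$s_{\min}(G)\ge\tfrac34\sqrt D,\qquad\kappa,\beta,\psi\le C_0\varepsilon.$$
Indeed, (a) with $t=\sqrt D/8$ gives $s_{\min}\ge(1-\varepsilon-\frac18)\sqrt D\ge\frac34\sqrt D$ except with probability $e^{-D/128}$. On that event $\kappa\le\frac43D^{-1/2}\kappa_G$ and $\beta\le\frac{16}9D^{-1}\|B_G\|$. We have $E\kappa_G\le C\sqrt{2m}$, $E\psi\le C\sqrt{2m}/n\le C\varepsilon$, and $E\|B_G\|\le Cn\sqrt m\le C\sqrt{2D}\sqrt m$. Apply Markov three times, each with failure probability $\frac1{40}$.

We want to show that the tuple $\delta$ is spread out. Gaussian concentration would do this if $\delta$ were a Lipschitz function of $G$ with a good constant. But we shall see that the Lipschitz constant of $\delta$ is controlled by the very operator norms that we want to bound. To break the circle we interpolate between a trivial problem ($t=0$) and ours ($t=1$), and improve a rough bound at each $t$ to a better one.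

**Interpolation.** For $t\in[0,1]$ let $M_t=J+2t\mathcal N$. If $\beta\le\frac18$, then $M_t\ge\frac12$ on $H$ by (5). Let $\delta=\delta_t\in H$ solve $M_t\delta=-2t\mathcal NQ$. Since $M_tQ=2Q+2t\mathcal NQ$, $R=Q+\delta_t$ solves $M_tR=2Q$. For $t=1$ this is the $\delta$ of Lemma 3, and $\delta_0=0$. By (5), $\|\delta_t\|\le2\cdot2\cdot2\beta\sqrt m$. Differentiating $M_tR=2Q$ in $t$ gives $M_t\partial_t\delta_t=-2\mathcal NR$ with $\partial_t\delta_t\in H$. Hence
$$\|\delta_t\|\le8\beta\sqrt m,\qquad\|\partial_t\delta_t\|\le2\|2\mathcal NR\|\le8\beta(\sqrt m+\|\delta_t\|)\le2\sqrt m.\tag{10}$$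
Put
$$\Phi_\delta(P)=\sum_i(Q_iP\delta_i+\delta_iPQ_i),\qquad\eta=\|\delta\|_{op},\qquad\tau=\|\Phi_\delta|_{S_0}\|_{S_0\to S}.$$
$\Phi_\delta$ is a symmetric operator on $S$, and $\langle P',\Phi_\delta P\rangle=2\sum_i\operatorname{tr}(P'Q_iP\delta_i)$ by transposition. We write $\eta_t,\tau_t$ when the dependence on $t$ matters.

### 8.2 How everything moves with $Q$

Let $Q$ move along a smooth curve of orthonormal systems of $S_0$ with velocity $V\in S_0^m$; then $\langle V_i,Q_j\rangle=-\langle Q_i,V_j\rangle$. A dot denotes the derivative, and $t$ is fixed. "Lipschitz with constant $\ell$" means that the quantity is a supremum of smooth functions whose derivatives along the curve are bounded by $\ell\|V\|$; then its increments are at most $\int\ell\|V\|$ along the curve.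

**Lemma 6.** If $\beta<\frac18$ along the curve, then $\|\dot\delta\|\le\Lambda\|V\|$ with $\Lambda=16\beta+13\eta+8\psi+4\tau$. Along the curve $\kappa,\beta,\psi,\eta$ are Lipschitz with constants $1,2\kappa,2\kappa,\Lambda$. For unit $P\in S_0$, $P'\in S$, the function $f_{P,P'}=\langle P',\Phi_\delta P\rangle$, and hence $\tau$, is Lipschitz with constant $2\eta+2\kappa\Lambda$.

*Proof.* **Step 1: smoothness.** The projection $(P_{H^\perp}R)_i=\sum_j\frac12(\langle R_i,Q_j\rangle-\langle R_j,Q_i\rangle)Q_j$ is polynomial in $Q$, the operator $M_t+P_{H^\perp}$ is invertible, and $\delta=-(M_t+P_{H^\perp})^{-1}2t\mathcal NQ$. So $\delta$ is smooth.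

**Step 2: the equation for $\dot\delta$.** Differentiate
$$R_j+\sum_i\langle R_i,Q_j\rangle Q_i+2t\sum_i(Q_iQ_jR_i+R_iQ_jQ_i)=2Q_j$$
with $R=Q+\delta$ and $\dot R=V+\dot\delta$:
$$(M_t\dot R)_j+\sum_i\big(\langle R_i,V_j\rangle Q_i+\langle R_i,Q_j\rangle V_i\big)+2t\sum_i\big(V_iQ_jR_i+R_iQ_jV_i+Q_iV_jR_i+R_iV_jQ_i\big)=2V_j.$$
Here $(JV)_j=V_j+\sum_i\langle V_i,Q_j\rangle Q_i=V_j-P_UV_j$, and the $Q$-part of the first sum is $\sum_i(\langle Q_i,V_j\rangle Q_i+\langle Q_i,Q_j\rangle V_i)=P_UV_j+V_j$. These add up to $2V_j$ and cancel the right side. In the last sum $\sum_i(V_iQ_jQ_i+Q_iQ_jV_i)=\mathcal N(V)_j$. What remains is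
$$(M_t\dot\delta)_j=-2t\mathcal N(V)_j-\sum_i\big(\langle\delta_i,V_j\rangle Q_i+\langle\delta_i,Q_j\rangle V_i\big)-2t\Big[\mathcal N(V)_j+\sum_i(V_iQ_j\delta_i+\delta_iQ_jV_i)+2\Psi(V_j)+\Phi_\delta(V_j)\Big].\tag{11}$$

**Step 3: bounds for the terms of (11),** in units of $\|V\|$. By (5), $\mathcal N(V)$ costs $2\beta$. Next, $\sum_j|\sum_i\langle\delta_i,V_j\rangle Q_i|^2=\sum_{i,j}\langle\delta_i,V_j\rangle^2\le\eta^2\|V\|^2$. The matrix $(\langle\delta_i,Q_j\rangle)_{ij}$ has norm $\sup|\langle\delta_u,Q_w\rangle|\le\eta$, so the tuple $\sum_i\langle\delta_i,Q_j\rangle V_i$ costs $\eta$. As the $Q_j$ are orthonormal in $\mathbb R^{n\times n}$, $\sum_j|\sum_iV_iQ_j\delta_i|^2$ is at most the squared Hilbert–Schmidt norm of $P\mapsto\sum_iV_iP\delta_i$ on $\mathbb R^{n\times n}$. That squared norm is $\sum_{i,k}\langle V_i,V_k\rangle\langle\delta_i,\delta_k\rangle\le\eta^2\|V\|^2$, since the matrix $(\langle\delta_i,\delta_k\rangle)$ has norm $\eta^2$. With its transpose this sum costs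 $2\eta$. Finally $2\Psi(V_j)$ costs $2\psi$ and $\Phi_\delta(V_j)$ costs $\tau$, because $V_j\in S_0$. In total
$$\|M_t\dot\delta\|\le\big(4\beta+2\eta+2(2\beta+2\eta+2\psi+\tau)\big)\|V\|=(8\beta+6\eta+4\psi+2\tau)\|V\|.$$

**Step 4: $\dot\delta$ itself.** As $M_t$ kills $H^\perp$ and is $\ge\frac12$ on $H$, $\|P_H\dot\delta\|\le2(8\beta+6\eta+4\psi+2\tau)\|V\|$. Differentiating $\langle\delta_i,Q_j\rangle=\langle\delta_j,Q_i\rangle$ gives $(P_{H^\perp}\dot\delta)_i=\sum_ja_{ij}Q_j$ with $a_{ij}=\frac12(\langle\dot\delta_i,Q_j\rangle-\langle\dot\delta_j,Q_i\rangle)=\frac12(\langle\delta_j,V_i\rangle-\langle\delta_i,V_j\rangle)$. So $\|P_{H^\perp}\dot\delta\|\le\eta\|V\|$. Adding, we get $\Lambda$.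

**Step 5: the other quantities.** For $\kappa$: $|e^TV_ue|\le\|V\|$. For $\psi$: the derivative of $\langle P',\Psi P\rangle$ is $2\sum\operatorname{tr}(P'V_iPQ_i)$, at most $2\kappa\|V\|$ by (6). For $\beta$: with unit $w,z$, the derivative of $w^TB_Qz$ is $\sum_{i,j}w_j^T(V_iQ_j+Q_iV_j)z_i$. The first part is $\sum_i\langle V_i,\sum_jw_j(Q_jz_i)^T\rangle$. The $n\times m$ matrix with columns $Q_jz_i$ sends $u$ to $Q_uz_i$, so it has norm $\le\kappa|z_i|$, and $|\sum_jw_j(Q_jz_i)^T|\le|w|\kappa|z_i|$. By Cauchy–Schwarz this part is $\le\kappa\|V\|$. The second part is $\sum_j\langle V_j,\sum_i(Q_iw_j)z_i^T\rangle\le\kappa\|V\|$ in the same way. For $\eta$: $|\dot\delta_u|\le\|\dot\delta\|$. For $f_{P,P'}$: the derivative is $2\sum\operatorname{tr}(P'V_iP\delta_i)+2\sum\operatorname{tr}(P'Q_iP\dot\delta_i)\le(2\eta+2\kappa\Lambda)\|V\|$ by (6). $\square$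

All quantities are functions of $G\in S_0^m\cong\mathbb R^{Dm}$ through the polar factor $Q$ of $G=Q\Gamma^{1/2}$.

**Lemma 7.** Where $s_{\min}(G)>0$, $\|dQ\|\le\|dG\|/s_{\min}(G)$.

*Proof.* Write $\mathsf S=\Gamma^{1/2}$, with eigenvalues $s_i$, so $dG=dQ\,\mathsf S+Q\,d\mathsf S$. The part of $dQ$ normal to $U$ is $(1-QQ^T)dG\,\mathsf S^{-1}$. The tangential part $a=Q^TdQ$ is antisymmetric, and $Z:=Q^TdG=a\mathsf S+d\mathsf S$ gives $Z-Z^T=a\mathsf S+\mathsf Sa$. In an eigenbasis of $\mathsf S$, $|a_{ij}|=|Z_{ij}-Z_{ji}|/(s_i+s_j)$, so $\|a\|^2\le\sum_{i,j}\frac{2(Z_{ij}^2+Z_{ji}^2)}{4s_{\min}^2}=\|Z\|^2/s_{\min}^2$. Adding squares, $\|dQ\|^2\le\big(\|(1-QQ^T)dG\|^2+\|Q^TdG\|^2\big)/s_{\min}^2=\|dG\|^2/s_{\min}^2$. $\square$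

So $\delta_t$ is smooth in $G$ on the open set $\{s_{\min}>0,\ \beta<\frac18\}$.

### 8.3 A localized Maurey–Pisier inequality

Our functions have good gradients only on a good set. The following form of Gaussian concentration asks for the gradient only along a path.

**Lemma 8.** Let $G,G'$ be iid standard Gaussian in $\mathbb R^d$ and $G_\theta=\cos\theta\,G+\sin\theta\,G'$. Let $F$ be $C^1$ on an open set containing a closed set $\mathcal G$, with $|\nabla F|\le\ell$ on $\mathcal G$. Then for $s>0$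
$$P\big(F(G')-F(G)>s\ \text{ and }\ G_\theta\in\mathcal G\ \forall\theta\in[0,\tfrac\pi2]\big)\le e^{-2s^2/(\pi^2\ell^2)}.$$

*Proof.* On the path event, $F(G')-F(G)=\int_0^{\pi/2}\langle\nabla F(G_\theta),\dot G_\theta\rangle d\theta$ with $\dot G_\theta=-\sin\theta\,G+\cos\theta\,G'$. For $\lambda>0$, Jensen's inequality for the uniform measure on $[0,\frac\pi2]$ gives there
$$e^{\lambda(F(G')-F(G))}\le\frac2\pi\int_0^{\pi/2}e^{\lambda\frac\pi2\langle\nabla F(G_\theta),\dot G_\theta\rangle}1_{\mathcal G}(G_\theta)\,d\theta.$$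
$\dot G_\theta$ is standard Gaussian and independent of $G_\theta$, so the right side has expectation $\le e^{\lambda^2\pi^2\ell^2/8}$. Markov gives the bound $e^{-\lambda s+\lambda^2\pi^2\ell^2/8}$; take $\lambda=4s/(\pi^2\ell^2)$. $\square$

### 8.4 Three nested sets

Let $K_1=64C_0+32$, $K_3=8K_1+16C_0$, $K_4=10K_3$. Choose $c$ by $\sqrt{2c}=\frac1{32(K_4+1)}$. Then $32(K_4+1)\varepsilon\le1$, and as $K_4=80K_1+160C_0$, $C_0\ge1$, all the following hold:
$$\varepsilon\le\tfrac18,\quad2C_0\varepsilon<\tfrac18,\quad(48C_0+26K_1)\varepsilon\le1,\quad(4K_1+8C_0)\varepsilon\le1,\quad16C_0\varepsilon\le\tfrac12,\quad4(K_4+1)\varepsilon\le\tfrac18,\quad c\le\tfrac1{16}.\tag{12}$$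
For $t\in[0,1]$ define sets of $G$ by the bounds

| | $s_{\min}(G)/\sqrt D\ge$ | $\kappa,\beta,\psi\le$ | $\eta_t\le$ | $\tau_t\le$ |
|---|---|---|---|---|
| $A_t^-$ | $3/4$ | $C_0\varepsilon$ | $K_1\varepsilon$ | $1/8$ |
| $A_t$ | $3/4$ | $C_0\varepsilon$ | $\frac32K_1\varepsilon$ | $1/6$ |
| $\mathcal G_t$ | $1/2$ | $2C_0\varepsilon$ | $2K_1\varepsilon$ | $1/4$ |

They are closed, because the bounds on $s_{\min}$ and $\beta$ keep us where $\delta_t$ is continuous. On $\mathcal G_t$ we have $\beta<\frac18$, and by (12)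
$$\Lambda\le(48C_0+26K_1)\varepsilon+1\le2,\qquad2\eta+2\kappa\Lambda\le(4K_1+8C_0)\varepsilon\le1.\tag{13}$$

**Lemma 9.** There is a constant $\rho>0$ depending only on $c$ and absolute constants such that, for $n$ large and all $t$:

1. $G\in A_t$ and $|G_1-G|\le2\rho\sqrt D$ imply $G_1\in\mathcal G_t$.
2. If $P(A_t)\ge\frac12$, then $\mathcal P_t=\{G_\theta\in\mathcal G_t\ \forall\theta\in[0,\frac\pi2]\}$ satisfies $P(\mathcal P_t^c)\le\pi_n:=\big(\frac{8\sqrt m}\rho+1\big)e^{-\rho^2D/2}+2e^{-Dm/2}\to0$.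

*Proof.* **Part 1: a small move cannot leave $\mathcal G_t$.** Take $\rho\le\frac18$ with $8\rho<\min(C_0\varepsilon,\frac12K_1\varepsilon,\frac1{12})$ for all $\varepsilon\ge\sqrt{c/2}$. On the segment from $G$ to $G_1$, $s_{\min}\ge\frac34\sqrt D-\frac14\sqrt D$, because $s_{\min}$ is $1$-Lipschitz. By Lemma 7 the curve $Q$ has length at most $2\rho\sqrt D/(\frac12\sqrt D)=4\rho$. While the segment stays in $\mathcal G_t$, the Lipschitz constants of $\kappa,\beta,\psi,\eta,\tau$ in Lemma 6 are all $\le2$ by (12), (13), so these quantities have increased by at most $8\rho$ and are strictly below the bounds for $\mathcal G_t$. If the segment left $\mathcal G_t$, then at the last parameter up to which it stays in the closed set $\mathcal G_t$ these bounds would hold strictly, and by continuity they would hold a little further, a contradiction.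

**Part 2: random paths.** By Gaussian isoperimetry (Borell; Sudakov–Tsirelson), $P(\operatorname{dist}(G,A_t)>r)\le e^{-r^2/2}$. Use a grid in $\theta$ of mesh $\rho/(4\sqrt m)$, with at most $8\sqrt m/\rho+1$ points such that every $\theta$ is within the mesh of a grid point. Each $G_\theta$ is standard Gaussian, so all grid points $G_\theta$ lie within $\rho\sqrt D$ of $A_t$, except with probability at most $(8\sqrt m/\rho+1)e^{-\rho^2D/2}$. Since $E|G|\le\sqrt{Dm}$, Gaussian concentration gives $|G|,|G'|\le2\sqrt{Dm}$ except with probability $2e^{-Dm/2}$; then $|\dot G_\theta|\le(|G|^2+|G'|^2)^{1/2}\le4\sqrt{Dm}$, so every $G_\theta$ is within $\rho\sqrt D$ of a grid point. Thus every $G_\theta$ is within $2\rho\sqrt D$ of $A_t$, and Part 1 applies. $\square$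

### 8.5 The bounds improve themselves

**Lemma 10.** There is $n_0$ such that for $n\ge n_0$ and every $t\in[0,1]$: if $P(A_t)\ge\frac12$, then $P(A_t^-)\ge\frac12$.

*Proof.* Fix $t$; drop it from $\delta,\eta,\tau$.

**Step 1: concentration of $\delta_u$.** Let $\mathcal E$ be a $\frac12$-net of the unit sphere of $\mathbb R^m$ with $|\mathcal E|\le5^m$, and $F_u=(|\delta_u|^2+\varepsilon^2)^{1/2}$, which is smooth. On $\mathcal G_t$, Lemmas 6 and 7 and (13) give $|\nabla_GF_u|\le\frac2{\sqrt D}\Lambda\le\frac4{\sqrt D}$. Apply Lemma 8 with $s=15\varepsilon$ and the roles of $G,G'$ exchanged (this only reverses the path). The exponent is $2\cdot225\varepsilon^2D/(16\pi^2)=225m/(8\pi^2)$, and $5^me^{-225m/(8\pi^2)}\le e^{-m}$. So off an event of probability at most $q_n:=e^{-m}+\pi_n$ we have $\mathcal P_t$ and $F_u(G)\le F_u(G')+15\varepsilon$ for all $u\in\mathcal E$. By Fubini and Markov, for a set of $G$ of probability $\ge1-\sqrt{q_n}$ this holds with conditional $G'$-probability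 $\ge1-\sqrt{q_n}$. Fix such a $G$.

**Step 2: a typical size of $\delta_u$.** Let $o\in O(m)$ act by $G\mapsto Go$. Then $Q\mapsto Qo$ (since $Go=Qo\cdot o^T\Gamma^{1/2}o$), the operators $J$ and $\mathcal N$ are equivariant, so $\delta\mapsto\delta o$, and $\delta_u(Go)=\delta_{ou}(G)$. The quantities $s_{\min},\kappa,\beta,\psi,\eta,\tau$, hence $\mathcal G_t$, and the law of $G$ are invariant. So $E[|\delta_u|^21_{\mathcal G_t}]$ does not depend on the unit vector $u$, and by (10) it equals
$$\tfrac1mE[\|\delta\|^21_{\mathcal G_t}]\le(8\cdot2C_0\varepsilon)^2=(16C_0\varepsilon)^2.$$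
By Chebyshev $P(G'\in\mathcal G_t,\ |\delta_u(G')|>32C_0\varepsilon)\le\frac14$. For $n$ large $1-\sqrt{q_n}>\frac14$, so for each $u\in\mathcal E$ some $G'$ admissible in Step 1 (it may depend on $u$) has $|\delta_u(G')|\le32C_0\varepsilon$. Then $|\delta_u(G)|\le F_u(G)\le(32C_0+1)\varepsilon+15\varepsilon$. Therefore $\eta(G)\le2(32C_0+16)\varepsilon=K_1\varepsilon$.

**Step 3: concentration of $\Phi_\delta$.** On $\mathcal G_t$, $|\nabla_Gf_{P,P'}|\le\frac2{\sqrt D}(4K_1+8C_0)\varepsilon=K_3\varepsilon/\sqrt D$. Take $\frac14$-nets of the unit spheres of $S_0$ and $S$; there are at most $9^{2N}\le e^{8.8D}$ pairs. Lemma 8 with $s=K_4\varepsilon=10K_3\varepsilon$ has exponent $200D/\pi^2>20D$. So off an event of probability at most $q_n':=2e^{-10D}+\pi_n$ we have $\mathcal P_t$ and $|f_{P,P'}(G)-f_{P,P'}(G')|\le K_4\varepsilon$ for all net pairs. For a set of $G$ of probability $\ge1-\sqrt{q_n'}$ this holds with conditional probability $\ge1-\sqrt{q'_n}$. Fix such a $G$, and integrate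 over the admissible $G'$. They lie in $\mathcal G_t$, where $|f|\le\tau\le\frac14$, and the non-admissible $G'$ have probability at most $\sqrt{q_n'}$, so
$$|f_{P,P'}(G)|\,(1-\sqrt{q_n'})\le\big|E[f_{P,P'}1_{\mathcal G_t}]\big|+K_4\varepsilon+\sqrt{q_n'}.$$

**Step 4: the mean of $\Phi_\delta$ is a small scalar.** Let $\Xi=E[\Phi_\delta1_{\mathcal G_t}]$, a symmetric operator on $S$. For $g\in O(n)$ the map $G_i\mapsto gG_ig^T$ preserves the law and $\mathcal G_t$ and conjugates $Q$ and $\delta$, so $\Xi$ commutes with conjugation by $O(n)$. Then $\Xi I$ commutes with all of $O(n)$, so it is a multiple of $I$, and by symmetry $\Xi$ maps $S_0$ to $S_0$. An eigenspace $E$ of the symmetric operator $\Xi|_{S_0}$ is invariant under conjugation. Conjugating, $E$ contains a diagonal matrix $\operatorname{diag}(\lambda)\ne0$, not scalar as it is trace-free; after a permutation $\lambda_1\ne\lambda_2$. Subtracting the matrix with $\lambda_1,\lambda_2$ swapped, $E$ contains $E_{11}-E_{22}$, hence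 all $E_{ii}-E_{jj}$ by permutations and, rotating by $45^\circ$ in coordinate planes, all $E_{ij}+E_{ji}$. So $E=S_0$, and $\Xi|_{S_0}=b\cdot\mathrm{Id}$. To find $b$, take traces. By (8) and $\operatorname{tr}Q_i=0$,
$$\sum_k\langle F_k,\Phi_\delta F_k\rangle=2\sum_i\Big\langle\sum_kF_kQ_iF_k,\delta_i\Big\rangle=\Big(1-\frac2n\Big)\sum_i\langle Q_i,\delta_i\rangle.$$
On $\mathcal G_t$ this is at most $\sqrt m\,\|\delta\|\le\sqrt m\cdot16C_0\varepsilon\sqrt m$ in absolute value, so $|b|\le16C_0\varepsilon\,\frac mD=16C_0\varepsilon^3\le\varepsilon$. Hence $|E[f_{P,P'}1_{\mathcal G_t}]|=|b\langle P',P\rangle|\le\varepsilon$.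

**Step 5: conclusion.** Since $\varepsilon\ge\sqrt{c/2}$ while $q_n'\to0$, Steps 3 and 4 give $|f_{P,P'}(G)|\le2(K_4+1)\varepsilon$ on the net for $n$ large. So $\tau(G)\le4(K_4+1)\varepsilon\le\frac18$ by (12). Together with the base event, $P(A_t^-)\ge0.9-\sqrt{q_n}-\sqrt{q_n'}\ge\frac12$ for $n\ge n_0$, where $n_0$ does not depend on $t$. $\square$

### 8.6 From $t=0$ to $t=1$

**Step 1: continuation.** Let $t_j=j/n^2$, $0\le j\le n^2$. Since $\delta_0=0$, $A_0$ is the base event, and $P(A_0)\ge0.9$. Suppose $P(A_{t_j})\ge\frac12$. By Lemma 10, $P(A_{t_j}^-)\ge\frac12$. For $G\in A_{t_j}^-$, (10) gives $\|\delta_{t_{j+1}}-\delta_{t_j}\|\le2\sqrt m/n^2\le2/n$. So $\eta$ changes by at most $2/n$, and by (6), with $\kappa\le1$, $\tau$ changes by at most $2\kappa\cdot\frac2n\le\frac4n$. For $n\ge n_0$ these are below the gaps $\frac12K_1\varepsilon$ and $\frac16-\frac18$; the other conditions do not involve $t$. Thus $A_{t_j}^-\subset A_{t_{j+1}}$ and $P(A_{t_{j+1}})\ge\frac12$. No probability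 is lost along the $n^2$ steps, since Lemma 10 returns the same $\frac12$ each time. Hence $P(A_1)\ge\frac12$.

**Step 2: from $\frac12$ to $1-e^{-c'n^2}$.** By isoperimetry, $G$ is within $2\rho\sqrt D$ of $A_1$ except with probability $e^{-2\rho^2D}$, and then $G\in\mathcal G_1$ by Lemma 9. So $P(\mathcal G_1)\ge1-e^{-2\rho^2D}\ge1-e^{-c'n^2}$ with $c'=\rho^2$, because $D\ge n^2/2$.

**Step 3: positivity on $\mathcal G_1$.** Let $P\in U^\perp$, $|P|=1$, $P=P_0+\alpha I/\sqrt n$ with $P_0\in S_0$. The last term of (7) is $-2\langle P,\Phi_\delta P\rangle$. Since $\langle I,\Phi_\delta I\rangle=2\sum\langle Q_i,\delta_i\rangle\le2\sqrt m\cdot8\beta\sqrt m=16\beta m$, we get, as in (9),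
$$\langle P,\Psi P\rangle\le2\psi+\alpha^2\frac mn,\qquad\langle P,\Phi_\delta P\rangle\le\tau\big(|P_0|^2+2|\alpha||P_0|\big)+\frac{\alpha^2}n16\beta m\le2\tau+16\alpha^2\frac{\beta m}n.$$
With $\psi\le2C_0\varepsilon$, $\tau\le\frac14$, $\beta\le\frac18$, $m\le cn^2$ and (12),
$$\langle P,TP\rangle\ge2-8\psi-4\tau+\alpha^2\Big(n-\frac{4m}n-\frac{32\beta m}n\Big)\ge2-16C_0\varepsilon-1+\alpha^2n(1-8c)\ge\tfrac12>0.$$
By Lemma 3 both conditions of Lemma 1 hold, so every sum of squares of elements of $U$ is uniquely representable on $\mathcal G_1$. In particular $p_{n,m}\ge1-e^{-c'n^2}$ for all $1\le m\le cn^2$ and $n\ge n_0$. $\blacksquare$
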